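# Clustered coloring of strong products: the constant $2/\sqrt3$

All graphs are finite and nonempty unless a lemma explicitly allows zero vertices. We write $[d]=\{1,\dots,d\}$, and for a product $H_1\boxtimes H_2$ we always put $n_1=|V(H_1)|$, $n_2=|V(H_2)|$ and $n=|V(H_1\boxtimes H_2)|=n_1n_2$.

## 1. Clustering, treewidth, strong products, and two exponents

**Definition (coloring, clustering).** A *coloring* of a graph $G$ assigns a color to each vertex; adjacent vertices may receive the same color. A *$c$-coloring* uses at most $c$ colors. A *monochromatic component* is a component of the subgraph induced by the vertices of one color. The coloring has *clustering* $k$ if its largest monochromatic component has exactly $k$ vertices.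

*Example.* Color the path $v_1v_2\cdots v_6$ by $1,1,2,2,1,1$. The monochromatic components are $\{v_1,v_2\},\{v_3,v_4\},\{v_5,v_6\}$, so the clustering is $2$. Clustering $1$ means exactly that the coloring is proper.

**Definition (treewidth).** For a tree $T$, a *$T$-decomposition* of $G$ is a family $(W_x:x\in V(T))$ of subsets of $V(G)$, called bags, such that every edge of $G$ has both ends in some bag, and for every vertex $v$ the set $\{x:v\in W_x\}$ induces a (nonempty) connected subtree of $T$. Its *width* is $\max_x|W_x|-1$, and the *treewidth* of $G$ is the minimum width of a tree-decomposition of $G$.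

Two textbook facts: treewidth does not increase when we pass to a subgraph (intersect the bags with its vertex set), and a clique always lies inside a single bag, so $K_d$ has treewidth exactly $d-1$.

*Example.* A star with center $o$ and leaves $x_1,\dots,x_N$ ($N\ge1$) has treewidth $1$: use the bags $\{o,x_1\},\dots,\{o,x_N\}$ along a path. It contains $K_2$, so the treewidth is not $0$.

**Definition (tree closure).** Let $N\ge2$ and $d\ge1$. The complete $N$-ary rooted tree with $d$ levels has its root on level $1$, and every vertex on a level below $d$ has $N$ children. Its *closure* is the graph on the same vertices in which two distinct vertices are adjacent if and only if one is an ancestor of the other.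

*Example.* For $d=2$ the closure is the star with $N$ leaves. For $N=2,d=3$ it has $7$ vertices: the root is adjacent to everything, each of the two middle vertices is also adjacent to its two leaves, and the leaves are pairwise nonadjacent. The four root-to-leaf paths, taken from left to right, are bags of size $3$ of a decomposition along a path. Each root-to-leaf path is a triangle, so the treewidth is exactly $2$.

**Definition (strong product).** $H_1\boxtimes H_2$ has vertex set $V(H_1)\times V(H_2)$; distinct vertices $(u,v)$ and $(u',v')$ are adjacent if and only if ($u=u'$ or $uu'\in E(H_1)$) and ($v=v'$ or $vv'\in E(H_2)$).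

*Example.* $K_a\boxtimes K_b=K_{ab}$, since both conditions always hold. The product of two paths is the graph of king moves on a chessboard.

**Definition (the exponent $\alpha(c)$).** For $c\ge1$ let $\alpha(c)$ be the infimum of all $\alpha$ such that for every $k$ there is a $C$ so that every $H_1\boxtimes H_2$ with $H_1,H_2$ of treewidth $\le k$ has a $c$-coloring with clustering $\le Cn^{\alpha}$.

*Example.* $\alpha(1)=1$. The value $\alpha=1$ always works with $C=1$. Conversely, a path on $n$ vertices times a single vertex is connected, so with one color its clustering is $n$, and no $\alpha<1$ works.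

**Definition (the covering number $\tau(c)$).** Let $T=\{(x,y):x,y\ge0,\ x+y\le1\}$. For $c\ge1$ let $\tau(c)$ be the supremum of all $S>0$ such that every rectangle $[0,s_1]\times[0,s_2]$ with $s_1,s_2>0$ and $s_1+s_2=S$ can be covered by $c$ translates of $T$.

*Example.* $\tau(1)=1$. If $s_1+s_2=1$, the rectangle lies in $T$. If a translate $p+T$ with $p=(p_1,p_2)$ contains the rectangle, then $p_1,p_2\le0$ because it contains $(0,0)$, and $s_1+s_2\le p_1+p_2+1\le1$ because it contains $(s_1,s_2)$.

## 2. Is the constant in front of $\sqrt c$ equal to $1$?

Fix the number $c$ of colors and a bound on the treewidth of two graphs. How small can we make the monochromatic components of the product, as a power of $n$?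

The source of the problem is the paper "Clustered Colouring of Graph Products" by Campbell, Gollin, Hendrey, Lesgourgues, Mohar, Tamitegama, Tan and Wood (arXiv:2407.21360, 2024). The results we start from are these. For fixed $t$ and $c\ge4$, if $H_1,H_2$ have treewidth at most $t$, then $H_1\boxtimes H_2$ is $c$-colorable with clustering $O(n^{1/\lfloor\sqrt c\rfloor})$. On the other side, for every $c\ge4$ there are infinitely many pairs of treewidth at most $\sqrt c$ for which every $c$-coloring has clustering $\Omega(n^{1/(2\sqrt c)})$. So the exponent is of order $1/\sqrt c$, and the constant in front of $\sqrt c$ is undetermined between $1$ and $2$. The conjecture says that it is $1$: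

> For any fixed integer $c\ge4$ there exists an integer $k$ such that for infinitely many graphs $H_1,H_2$ with treewidth $k$, every $c$-coloring of $H_1\boxtimes H_2$ has clustering $\Omega(n^{1/((1+o_c(1))\sqrt c)})$.

With explicit quantifiers: there is a single function $\varepsilon:\{4,5,6,\dots\}\to\mathbb R$ with $\varepsilon(c)\to0$ as $c\to\infty$, chosen before $c$, such that for every integer $c\ge4$ there are an integer $k$, a constant $\delta>0$ and infinitely many pairs $H_1,H_2$, each of treewidth $k$, such that every $c$-coloring of $H_1\boxtimes H_2$ has clustering at least $\delta n^{1/((1+\varepsilon(c))\sqrt c)}$. "Infinitely many" is meant up to isomorphism, so $n$ is unbounded over the pairs: only finitely many pairs have a given $n$.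

The conjecture is false. The correct constant is $2/\sqrt3\approx1.1547$. Here are the statements we shall prove.

**Theorem 1.** Let $c\ge5$, $k\ge1$ and $m=\lfloor\sqrt{12c}\rfloor-6$ (which is $\ge1$). If $H_1,H_2$ have treewidth at most $k$, then $H_1\boxtimes H_2$ is $c$-colorable with clustering at most $3(k+1)^2n^{3/m}$.

**Corollary (disproof).** The conjecture fails. Indeed, if for some $c\ge5$, $\varepsilon>-1$, $k$ and $\delta>0$ there are infinitely many pairs of treewidth-$k$ graphs for which every $c$-coloring has clustering $\ge\delta n^{1/((1+\varepsilon)\sqrt c)}$, then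
$$1+\varepsilon\ \ge\ \frac{m}{3\sqrt c}\ \ge\ \frac2{\sqrt3}-\frac7{3\sqrt c}.$$

**Theorem 2 (sharpness).** For all $c,r\ge1$ there are $k\ge1$, $\delta>0$ and infinitely many graphs $H$ of treewidth exactly $k$ such that every $c$-coloring of $H\boxtimes H$ has clustering at least $\delta\,n^{\frac r{r+1}\cdot\frac{\sqrt3}{2\sqrt c}}$. Taking $r=c$, the conjectured statement becomes true with $1+\varepsilon(c)$ replaced by $\frac2{\sqrt3}\left(1+\frac1c\right)=\frac2{\sqrt3}+o_c(1)$.

**Theorem 3 (exact exponent).** $\alpha(c)=1/\tau(c)$ for every $c\ge1$. Moreover $\frac{\sqrt3}{2\sqrt c}\le\alpha(c)$ for all $c\ge1$, and $\alpha(c)\le\frac3{\lfloor\sqrt{12c}\rfloor-6}$ for $c\ge5$. Hence $\alpha(c)=\frac1{(2/\sqrt3+o(1))\sqrt c}$.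

## 3. Two stars, with four and with three colors

Let $H_1=H_2$ be the star with center $o$ and $N\ge2$ leaves, so $n=(N+1)^2$. Give the center level $1$ and the leaves level $2$. The vertices of the product then sit on a $2\times2$ grid of *level pairs*: $(1,1)$ is the vertex $(o,o)$; $(1,2)$ consists of the vertices $(o,y)$; $(2,1)$ of the $(x,o)$; and $(2,2)$ of the $(x,y)$, where $x,y$ are leaves.

**Four colors.** Use one color per level pair. Two distinct leaves are nonadjacent, so each level pair is an independent set, and the clustering is $1$.

**Three colors, upper bounds.** Merge two of the four level pairs. The three merges below behave as follows.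

- $(1,2)$ with $(2,2)$: the vertex $(o,y)$ is adjacent to $(x,y)$ for all $x$, and there are no edges between different values of $y$. The components have $N+1$ vertices.
- $(1,2)$ with $(2,1)$: $(o,y)$ and $(x,o)$ are always adjacent. There is one component, with $2N$ vertices.
- $(1,1)$ with $(2,2)$: $(o,o)$ is adjacent to everything. There is one component, with $N^2+1$ vertices.

Watch what determines the order of magnitude. For a set $R$ of level pairs let $i_0$ and $j_0$ be the smallest first and second coordinates in $R$, *taken separately*. In the three cases the maximum of $(i-i_0)+(j-j_0)$ over $R$ is $1,1,2$, and the component sizes are of order $N^1,N^1,N^2$. In the second case the point $(i_0,j_0)=(1,1)$ is not in $R$, yet it is the reference point. Both directions of the proof rest on this.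

**Three colors, lower bound.** *Every* $3$-coloring of this product has clustering at least $N/8$, including those that do not respect levels. Suppose all monochromatic components have fewer than $N/8$ vertices, and let $(o,o)$ have color $1$. It is adjacent to everything, so fewer than $N/8$ vertices have color $1$. For $q\in\{2,3\}$ let $A_q$ be the set of leaves $y$ with $(o,y)$ of color $q$, and $B_q$ the set of leaves $x$ with $(x,o)$ of color $q$. Then $|A_2|+|A_3|>7N/8$ and $|B_2|+|B_3|>7N/8$.

If $A_q$ and $B_q$ are both nonempty, the corresponding vertices form one connected set, so $|A_q|+|B_q|<N/8$. Then the other color $q'$ has $|A_{q'}|,|B_{q'}|>6N/8$, again both nonempty with too large a sum, which is impossible. So for each $q$ one of $A_q,B_q$ is empty. After possibly swapping the colors $2$ and $3$ we get $A_2\neq\emptyset$, hence $B_2=\emptyset$, hence $B_3\ne\emptyset$, hence $A_3=\emptyset$; thus $|A_2|,|B_3|>7N/8$.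

Now consider the more than $49N^2/64$ vertices $(x,y)$ with $x\in B_3$, $y\in A_2$. Fewer than $N/8$ have color $1$. One of color $2$ is adjacent to $(o,y)$, which has color $2$, so there are fewer than $N/8$ of these for each $y$, hence fewer than $N^2/8$ in total. In the same way fewer than $N^2/8$ have color $3$. The total is less than $N/8+N^2/4\le 24N^2/64$, a contradiction.

So for this product three colors force clustering of order exactly $N$, that is, of order $n^{1/2}$, while four colors allow clustering $1$.

## 4. Cutting a graph of bounded treewidth into levels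

A general graph of bounded treewidth carries no levels, so we manufacture them.

**Lemma 1.** Let $H$ have treewidth $\le k$ and $h\ge0$ vertices, and let $q>0$ be real. There is $S\subseteq V(H)$ with $|S|\le(k+1)h/q$ such that every component of $H-S$ has at most $q$ vertices.

*Proof.* Induct on $h$. If $h\le q$, take $S=\emptyset$. Otherwise take a tree-decomposition $(W_x)$ of width $\le k$ and root its tree.

**Step 1: choose one bag to cut out.** For a node $x$ let $U_x$ be the union of the bags in the subtree at $x$. The root has $|U_x|=h>q$, so we may choose a node $x$ farthest from the root with $|U_x|>q$. Then $|U_y|\le q$ for every child $y$ of $x$.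

**Step 2: see what $W_x$ separates.** Let $v\in U_x\setminus W_x$. The nodes whose bags contain $v$ form a connected subtree that avoids $x$ and meets the subtree at $x$; hence it lies in the subtree at a single child $y$ of $x$. A neighbor of $v$ shares a bag with $v$, so it lies in $U_y$. If this neighbor is outside $W_x$, the same argument shows that it occurs only in bags of the subtree at the same child $y$. So a connected set that contains $v$ and avoids $W_x$ stays inside $U_y$.

**Step 3: recurse and count.** The graph $H-U_x$ has $h-|U_x|<h-q$ vertices. Induction gives $S'\subseteq V(H)\setminus U_x$ with $|S'|\le(k+1)(h-q)/q$ that cuts $H-U_x$ into components of at most $q$ vertices. Put $S=S'\cup W_x$. By Step 2, a component of $H-S$ either lies in $U_y$ for a child $y$ of $x$, or contains no vertex of $U_x$ and is a component of $(H-U_x)-S'$. Either way it has at most $q$ vertices. Finally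
$$|S|\le(k+1)+\frac{(k+1)(h-q)}q=\frac{(k+1)h}q.\qquad\square$$

**Lemma 2 (levels).** Let $H$ have treewidth $\le k$, let $p>1$ be real and $a\ge1$ an integer with $p^a>|V(H)|$. There is a partition $V(H)=V_1\cup\dots\cup V_a$ (empty parts allowed) such that for $1\le j\le i\le a$ every component $D$ of $H[V_j\cup\dots\cup V_a]$ satisfies
$$|D\cap V_i|\le(k+1)p^{\,i-j+1}.$$

*Example.* For the closure of the complete $N$-ary tree, the tree levels have this flavor: after deleting levels $1,\dots,j-1$, each component is a subtree rooted on level $j$, and it has $N^{i-j}$ vertices on level $i$.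

*Proof.* **Step 1: build the levels by repeated cutting.** Let $q_i=|V(H)|p^{-i}$. Suppose $V_1,\dots,V_{i-1}$ are defined and every component of $H-(V_1\cup\dots\cup V_{i-1})$ has at most $q_{i-1}$ vertices; for $i=1$ this is trivial since $q_0=|V(H)|$. Apply Lemma 1 with $q=q_i$ to each such component $D'$, which gives a set $S_{D'}\subseteq D'$ with $|S_{D'}|\le(k+1)|D'|/q_i$. Let $V_i$ be the union of the sets $S_{D'}$. Then every component of $H-(V_1\cup\dots\cup V_i)$ has at most $q_i$ vertices. After step $a$ the bound is $q_a<1$, so no vertices remain and the $V_i$ partition $V(H)$.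

**Step 2: count one level inside one component.** Let $D$ be a component of $H[V_j\cup\dots\cup V_a]=H-(V_1\cup\dots\cup V_{j-1})$, so $|D|\le q_{j-1}$. For $i\ge j$, every component $D'$ used at step $i$ lies inside $D$ or is disjoint from it. So $D\cap V_i$ is the union of the $S_{D'}$ over the components $D'\subseteq D$. These $D'$ are disjoint, hence
$$|D\cap V_i|\le\sum_{D'\subseteq D}\frac{(k+1)|D'|}{q_i}\le\frac{(k+1)|D|}{q_i}\le\frac{(k+1)q_{j-1}}{q_i}=(k+1)p^{\,i-j+1}.\qquad\square$$

The next lemma turns the observation on stars into an upper bound valid for all products. We say that $(u,v)$ has *level pair* $(i,j)$ if $u\in V_i$ and $v\in V_j'$.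

**Lemma 3 (cost of a set of level pairs).** Let $H_1,H_2$ have treewidth $\le k$, and let $V_1,\dots,V_a$ and $V_1',\dots,V_b'$ be partitions of $V(H_1)$ and $V(H_2)$ as in Lemma 2, for the same $p$. Let $R\subseteq[a]\times[b]$ be nonempty, let $i_0$ and $j_0$ be the minimum first and second coordinates over $R$, and let $e=\max_{(i,j)\in R}\big((i-i_0)+(j-j_0)\big)$. If $K$ is a connected set of vertices of $H_1\boxtimes H_2$ whose level pairs all lie in $R$, then $|K|\le|R|\,(k+1)^2p^{\,e+2}$.

*Proof.* Adjacent vertices of the product project to equal or adjacent vertices of $H_1$. So the projection of $K$ to $H_1$ is connected, and it uses only levels $\ge i_0$. It therefore lies in one component $D$ of $H_1[V_{i_0}\cup\dots\cup V_a]$. Lemma 2 with $j=i_0$ gives $|D\cap V_i|\le(k+1)p^{\,i-i_0+1}$ for $i\ge i_0$. In the same way the projection to $H_2$ lies in a component $D^*$ with $|D^*\cap V'_j|\le(k+1)p^{\,j-j_0+1}$ for $j\ge j_0$. So for each $(i,j)\in R$ at most $(k+1)^2p^{(i-i_0+1)+(j-j_0+1)}\le(k+1)^2p^{\,e+2}$ vertices of $K$ have level pair $(i,j)$. Sum over $R$. $\square$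

## 5. One color per level pair yields only the constant $1$

Here is the natural first coloring. Let $c\ge3$, put $m=\lfloor2\sqrt c\rfloor-2\ge1$ and, for $n\ge2$, $p=n^{1/m}$. With $a=\lfloor\log_pn_1\rfloor+1$ and $b=\lfloor\log_pn_2\rfloor+1$ we have $p^a>n_1$, $p^b>n_2$ and $a+b\le m+2$. Take levels from Lemma 2 and give each level pair its own color. The number of colors is $ab\le(a+b)^2/4\le(m+2)^2/4\le c$. By Lemma 3 with $|R|=1$, $e=0$, the clustering is at most $(k+1)^2p^2=(k+1)^2n^{2/m}$.

The exponent is $2/(\lfloor2\sqrt c\rfloor-2)=1/((1+o_c(1))\sqrt c)$: exactly the constant $1$ of the conjecture, so nothing is contradicted. Does it help to let one color take several level pairs? Let us do the bookkeeping roughly, ignoring the boundary. By Lemma 3, a class $R$ costs $p^{e+2}$. If the classes are translates of one tile with $A$ cells, about $m^2/(4A)$ classes are needed for the worst grid, the square one with $a\approx b\approx m/2$. So $m\approx2\sqrt{Ac}$, and the exponent is $(e+2)/m\approx\frac{e+2}{2\sqrt A}\cdot\frac1{\sqrt c}$. We want $A/(e+2)^2$ as large as possible.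

An $s\times s$ square has $e=2s-2$ and $A=s^2$, so the ratio is $1/4$ for every $s$. Enlarging squares gains nothing, and the constant stays $1$. The domino $\{(i,j),(i+1,j)\}$ has ratio $2/9<1/4$, which is worse. This is the obstruction: a square pays for its far corner $(i_0+s-1,j_0+s-1)$, the only cell where $e$ is attained.

The cost depends only on $e$, so the shapes with the most cells for their cost are the triangles $(i-i_0)+(j-j_0)\le e$. But translates of such triangles with $e\ge1$ have notches, and we must tile the grid with them. For $e=1$ the triangle is the L-shaped tile of three cells, and this one *does* tile. Its ratio is $3/9=1/3>1/4$, and the constant it yields is $2\sqrt3/3=2/\sqrt3>1$.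

## 6. L-shaped tiles: proof of Theorem 1 and the disproof

For $(i_0,j_0)\in\mathbb Z^2$ with $i_0\equiv j_0\pmod3$, let the *tile* with corner $(i_0,j_0)$ be $\{(i_0,j_0),(i_0+1,j_0),(i_0,j_0+1)\}$.

*Proof of Theorem 1.* Since $c\ge5$ we have $\sqrt{12c}\ge\sqrt{60}>7$, so $m\ge1$. If $n=1$ the claim is trivial; let $n\ge2$.

**Step 1: the tiles partition $\mathbb Z^2$.** The three cells of a tile have first coordinate minus second coordinate congruent to $0,1,2\pmod3$, in the order listed. So $(x,y)$ lies only in the tile with corner $(x,y)$, $(x-1,y)$ or $(x,y-1)$, according to whether $x-y\equiv0,1,2\pmod3$; in each case this corner does satisfy the congruence.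

**Step 2: set up levels and the coloring.** Put $p=n^{1/m}>1$, $a=\lfloor\log_pn_1\rfloor+1$, $b=\lfloor\log_pn_2\rfloor+1$. Then $a,b\ge1$, $p^a>n_1$, $p^b>n_2$, and $a+b\le\log_pn+2=m+2$. Take the partitions $V_1,\dots,V_a$ of $V(H_1)$ and $V_1',\dots,V_b'$ of $V(H_2)$ from Lemma 2. Color a vertex with level pair $(i,j)$ by the tile containing $(i,j)$.

**Step 3: count the colors.** A tile meeting $[a]\times[b]$ has its corner in $\{0,\dots,a\}\times\{0,\dots,b\}$. For each of the $a+1$ choices of $i_0$, at most $\lceil(b+1)/3\rceil$ values of $j_0$ have the right residue. So the number of colors is at most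
$$(a+1)\left\lceil\frac{b+1}3\right\rceil\le\frac{(a+1)(b+3)}3\le\frac{(a+b+4)^2}{12}\le\frac{(m+6)^2}{12}\le c.$$
The second inequality is the arithmetic–geometric mean inequality, and the last holds because $m+6=\lfloor\sqrt{12c}\rfloor$.

**Step 4: bound the clustering.** The level pairs of one color form a set $R$, the part of a tile inside $[a]\times[b]$. So $|R|\le3$. If the tile has corner $(i_0,j_0)$, the minimum coordinates over $R$ are at least $i_0$ and $j_0$; hence the number $e$ of Lemma 3 is at most $\max\big((i-i_0)+(j-j_0)\big)\le1$. By Lemma 3 every monochromatic component has at most $3(k+1)^2p^3=3(k+1)^2n^{3/m}$ vertices. $\square$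

*Proof of the Corollary.* Treewidth $k$ is in particular treewidth at most $\max(k,1)=:k'$. Compare the assumed lower bound with Theorem 1: $\delta n^{1/((1+\varepsilon)\sqrt c)}\le3(k'+1)^2n^{3/m}$ for an unbounded set of values of $n$, with $\delta,k',c$ fixed. Hence $\frac1{(1+\varepsilon)\sqrt c}\le\frac3m$. Since $1+\varepsilon>0$ and $m\ge\sqrt{12c}-7$,
$$1+\varepsilon\ge\frac m{3\sqrt c}\ge\frac{2\sqrt3}3-\frac7{3\sqrt c}=\frac2{\sqrt3}-\frac7{3\sqrt c}.$$
If the conjecture held with a function $\varepsilon(c)\to0$, then $\varepsilon(c)>-1$ for all large $c$ and this inequality would apply to all of them. Letting $c\to\infty$ would give $1\ge2/\sqrt3$, a contradiction. So the conjecture is false. $\square$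

To see the failure in numbers: for $c\ge2000$ we have $m\ge\sqrt{12c}-7>3.464\sqrt c-7$, and $0.164\sqrt c\ge0.164\cdot44.7>7$, so $m>3.3\sqrt c$. For every fixed $k$, clustering $O_k(n^{1/(1.1\sqrt c)})$ is therefore always achievable.

## 7. From an arbitrary coloring to the grid of level pairs

For the lower bounds we use products of tree closures. For $z=(x,y)\in\mathbb Z^2$ write $|z|=x+y$, and let $\le$ be the coordinatewise order.

**Definition (discrete triangle).** For an integer $r\ge1$ and $p\in\mathbb Z^2$ let $\Delta_r(p)=\{z\in\mathbb Z^2:z\ge p,\ |z|-|p|\le r-1\}$.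

*Example.* $\Delta_1(p)=\{p\}$; $\Delta_2(p)$ is the L-shaped tile with corner $p$; $\Delta_3(p)$ has rows of $3,2,1$ cells. In general $|\Delta_r(p)|=r(r+1)/2$.

If a coloring of the product of closures respects levels, and one color class $R$ of level pairs lies in no $\Delta_r(p)$, we expect a component of size about $N^r$, as for stars. An arbitrary coloring does not respect levels. Still, choosing one root-to-leaf path in each tree restricts the coloring to an honest coloring of the grid, and we find a bad class there. One pair of paths alone only yields boundedly many vertices, so what remains is to glue the bad classes of many pairs of paths. Choosing the paths at random, we record a bounded amount of data about the bad class. Some value of this data then occurs for a positive fraction of all pairs of paths.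

**Lemma 4.** Let $H_i$ ($i=1,2$) be the closure of the complete $N$-ary rooted tree with $d_i$ levels ($N\ge2$). Suppose $[d_1]\times[d_2]$ cannot be partitioned into at most $c$ sets each contained in some $\Delta_r(p)$. Then every $c$-coloring of $H_1\boxtimes H_2$ has clustering at least $\delta n^{r/(d_1+d_2-2)}$, where $\delta>0$ depends only on $c,d_1,d_2,r$. Moreover $H_i$ has treewidth exactly $d_i-1$.

*Example.* For $d_1=d_2=2$, $r=1$, $c=3$: a $2\times2$ grid cannot be partitioned into three single cells, and the lemma yields $\delta n^{1/2}$, the bound found by hand for stars.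

*Proof.* **Step 1: the treewidth, and a sanity check on the exponent.** List the leaves in depth-first order and take the root-to-leaf paths as bags along a path in this order. An edge joins an ancestor to a descendant, so it lies in a bag. The leaves below a given vertex are consecutive, so the connectivity condition holds. The width is $d_i-1$. Since $H_i\supseteq K_{d_i}$, the treewidth is exactly $d_i-1$. Also $d_1+d_2-2\ge r\ge1$, because otherwise $[d_1]\times[d_2]\subseteq\Delta_r((1,1))$, and a single set would do.

**Step 2: find a bad class on each pair of paths.** Let $\varphi$ be a $c$-coloring. Choose independent uniformly random root-to-leaf paths $U_1,\dots,U_{d_1}$ in the first tree and $Y_1,\dots,Y_{d_2}$ in the second, indexed by level. Each outcome colors $[d_1]\times[d_2]$ by $(i,j)\mapsto\varphi(U_i,Y_j)$. This partitions the grid into at most $c$ classes, so by hypothesis some class $R$ lies in no $\Delta_r(p)$. Let $x_0,y_0$ be the minimum first and second coordinates over $R$. Then $R$ contains a point $(x_0,y')$ and a point $(x',y_0)$. Since $R\not\subseteq\Delta_r((x_0,y_0))$, it also contains a point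 $(x,y)$ with
$$(x-x_0)+(y-y_0)\ge r.\tag{1}$$
Here $x,x'\ge x_0$ and $y,y'\ge y_0$. The point $(x_0,y_0)$ itself need not be in $R$.

**Step 3: fix the data and the base vertices.** There are at most $c\,d_1^3d_2^3=:1/\eta$ possible tuples (color, $x_0,y_0,x',y',x,y$). Each outcome admits at least one. So for some fixed tuple satisfying (1) and the inequalities after it, with color $q$, the event
$$E:\quad\varphi(U_{x_0},Y_{y'})=\varphi(U_{x'},Y_{y_0})=\varphi(U_x,Y_y)=q$$
has probability at least $\eta$. Averaging over the values of $(U_{x_0},Y_{y_0})$, there are vertices $u,v$ such that $E$ has conditional probability at least $\eta$ given $U_{x_0}=u$ and $Y_{y_0}=v$.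

**Step 4: many vertices of color $q$.** Let $B$ be the set of values of $(U_x,Y_y)$ over the outcomes in $E\cap\{U_{x_0}=u,Y_{y_0}=v\}$. Given $U_{x_0}=u$ and $Y_{y_0}=v$, the pair $(U_x,Y_y)$ is uniform over $N^{(x-x_0)+(y-y_0)}$ pairs. So $\eta\le|B|/N^{(x-x_0)+(y-y_0)}$, and (1) gives $|B|\ge\eta N^r$. All elements of $B$ have color $q$.

**Step 5: they lie in one monochromatic component.** This is where $(x_0,y')$ and $(x',y_0)$ do their work. Take any outcome in $E\cap\{U_{x_0}=u,Y_{y_0}=v\}$. The vertices $(U_x,Y_y)$ and $(u,Y_{y'})$ both have color $q$. They are equal or adjacent, because $u$ equals $U_x$ or is an ancestor of it, and $Y_y,Y_{y'}$ lie on a common root-to-leaf path.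

Now fix *one* such outcome and put $u^*=U_{x'}$ for it. The vertex $(u^*,v)$ has color $q$. For *every* outcome in $E\cap\{U_{x_0}=u,Y_{y_0}=v\}$, the vertices $(u,Y_{y'})$ and $(u^*,v)$ are equal or adjacent, because $u$ is equal to or an ancestor of $u^*$, and $v$ is equal to or an ancestor of $Y_{y'}$. So every element of $B$ is joined to $(u^*,v)$ through the vertex $(u,Y_{y'})$ of its own outcome, all in color $q$. The clustering is at least $\eta N^r$.

**Step 6: express $N$ through $n$.** We have $|V(H_i)|=1+N+\dots+N^{d_i-1}\le\frac N{N-1}N^{d_i-1}\le2N^{d_i-1}$, so $n\le4N^{d_1+d_2-2}$. Hence $\eta N^r\ge\eta(n/4)^{r/(d_1+d_2-2)}$, and $\delta=\eta\,4^{-r/(d_1+d_2-2)}$ works. $\square$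

## 8. Covering a grid by triangles: each notch is somebody's corner

It remains to see how many triangles $\Delta_r$ are needed to cover $[d_1]\times[d_2]$. (If the grid is partitioned into sets each contained in some $\Delta_r(p)$, it is covered by these triangles.)

Counting cells is the obvious attempt: $M$ triangles cover at most $Mr(r+1)/2$ cells, so $M\ge\frac{2d_1d_2}{r(r+1)}$. Put $d_1=d_2=d=\lfloor\sqrt{cr(r+1)/2}\rfloor+1$, so that $d^2>cr(r+1)/2$. Lemma 4 then yields the exponent $\frac r{2(d-1)}\ge\sqrt{\frac r{r+1}}\cdot\frac1{\sqrt2\sqrt c}$. This has the constant $\sqrt2\approx1.414$, and Theorem 1 has $2/\sqrt3\approx1.155$. The count is sharp only if the triangles are disjoint, and for $r\ge3$ they cannot be disjoint in the interior of a grid.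

*Example.* Take $\Delta_3((1,1))$ in a large grid. The cell $(2,3)$ is not in it, but the cells to its left and below it, $(1,3)$ and $(2,2)$, are. A triangle that contains $(2,3)$ but is disjoint from $\Delta_3((1,1))$ must have its corner exactly at $(2,3)$: otherwise its corner, being $\le(2,3)$, is also $\le(1,3)$ or $\le(2,2)$, and the triangle contains that cell too. In the same way the cell $(3,2)$ forces a triangle with corner exactly $(3,2)$. But $\Delta_3((2,3))$ and $\Delta_3((3,2))$ both contain $(3,3)$.

The full triangle has $r-1$ notches like $(2,3)$ and $(3,2)$, every notch must be the corner of another triangle, and a triangle has only one corner. So *on average a piece has at most one notch*. A staircase with few steps fills only a part of its triangle; with one notch it fills at most two thirds of the area $(r+1)^2/2$.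

**Lemma 5 (covering by triangles).** If $G=[d_1]\times[d_2]$ is covered by $M$ sets $\Delta_r(p_1),\dots,\Delta_r(p_M)$, then $M\ge\dfrac{3d_1d_2}{(r+1)^2}$.

*Example.* $[2]\times[2]$ is covered by $\Delta_2((1,1))$ and $\Delta_2((2,2))$. The bound is $M\ge12/9$, that is, $M\ge2$. The first piece $\{(1,1),(2,1),(1,2)\}$ has one notch, $(2,2)$, which is the corner of the second.

*Proof.* **Step 1: normalize so that corners lie in the grid.** Discard the sets that miss $G$; this only lowers $M$. Let $p_l'$ be the coordinatewise maximum of $p_l$ and $(1,1)$. If $z\in\Delta_r(p_l)\cap G$, then $z\ge p_l'$ and $|z|-|p_l'|\le|z|-|p_l|\le r-1$, so $z\in\Delta_r(p_l')$. Replacing $p_l$ by $p_l'$ thus loses no points of $G$. Since some $z\in G$ has $z\ge p_l'\ge(1,1)$, we get $p_l'\in G$. So assume $p_l\in G$ for all $l$.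

**Step 2: cut the overlapping triangles into disjoint cells.** Order the triangles so that $|p_1|\le\dots\le|p_M|$ and write $\Delta_l=\Delta_r(p_l)$. Picture them painted in this order, later ones over earlier ones. For $z\in G$ let $f(z)=\max\{l:z\in\Delta_l\}$, and let $C_l=f^{-1}(l)$. The cells $C_l$ partition $G$. Two facts:

(i) *If $z\in C_l$ and $h>l$, then $z\not\ge p_h$.* Otherwise $|z|-|p_h|\le|z|-|p_l|\le r-1$, so $z\in\Delta_h$, contradicting $f(z)=l$.

(ii) *If $z\in C_l$ and $p_l\le w\le z$, then $w\in C_l$.* Clearly $w\in G\cap\Delta_l$. For $h>l$ we have $w\not\ge p_h$, since otherwise $z\ge w\ge p_h$, against (i). So $w\notin\Delta_h$, and $f(w)=l$.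

Let $C_l\ne\emptyset$ have maximal elements $z_1,\dots,z_m$ with $z_i=(x_i,y_i)$, $x_1<\dots<x_m$ and $y_1>\dots>y_m$, where $m=m_l\ge1$. By (ii), $C_l=\bigcup_i\{z:p_l\le z\le z_i\}$: a staircase with corner $p_l$ and $m$ steps.

**Step 3: bound the size of a staircase by its number of steps.** Let $(u_i,v_i)=z_i-p_l+(1,1)$, $u_0=0$ and $R=r+1$. Then $u_i+v_i=|z_i|-|p_l|+2\le R$. Put $g_i=u_i-u_{i-1}$ for $1\le i\le m$ and $g_{m+1}=R-u_m$. The columns of $C_l$ numbered $u_{i-1}+1,\dots,u_i$ have height $v_i$, so
$$|C_l|=\sum_{i=1}^mg_iv_i\le\sum_{i=1}^mg_i(R-u_i)=\sum_{1\le i<j\le m+1}g_ig_j=\frac{R^2-\sum_{i=1}^{m+1}g_i^2}2\le\frac{R^2}2\cdot\frac m{m+1}.\tag{2}$$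
We used $R-u_i=g_{i+1}+\dots+g_{m+1}$, then $\sum_{i=1}^{m+1}g_i=R$, and finally the Cauchy–Schwarz inequality in the form $\sum_{i=1}^{m+1} g_i^2\ge R^2/(m+1)$.

**Step 4: every notch is the corner of another triangle.** For $1\le i\le m-1$ let $w_i=(x_i+1,y_{i+1}+1)$, the notch between $z_i$ and $z_{i+1}$.

- $w_i\in G$, since $x_i+1\le x_{i+1}$ and $y_{i+1}+1\le y_i$.
- $w_i-(1,0)=(x_i,y_{i+1}+1)\le z_i$ and $w_i-(0,1)=(x_i+1,y_{i+1})\le z_{i+1}$. Both points are $\ge p_l$, so both lie in $C_l$ by (ii).
- $w_i\notin C_l$: if $w_i\le z_t$, then $x_t>x_i$, so $t\ge i+1$ and $y_t\le y_{i+1}$, contradicting $y_t\ge y_{i+1}+1$.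

Let $h=f(w_i)$, so $h\ne l$. We claim $h>l$. If $w_i\in\Delta_l$, this holds by the maximality in the definition of $f$. If $w_i\notin\Delta_l$, then, as $w_i\ge p_l$, we have $|w_i|-|p_l|\ge r$, while $|w_i|-|p_h|\le r-1$. So $|p_h|>|p_l|$, and $h>l$ by the ordering.

Now $p_h\le w_i$. By (i), applied to the points $w_i-(1,0)$ and $w_i-(0,1)$ of $C_l$, neither of them is $\ge p_h$. The first says that $p_h$ and $w_i$ agree in the first coordinate, the second that they agree in the second. Hence $p_h=w_i$.

**Step 5: count notches.** The map $(l,i)\mapsto h=f(w_i)$ is injective: $h$ determines $w_i=p_h$; the cell containing $w_i-(1,0)$ is $C_l$, which determines $l$; and $i$ is then determined, since the $x_i$ are distinct. Its values are indices of nonempty cells, since $w_i\in C_h$. So if $M'\le M$ is the number of nonempty cells, $\sum_l(m_l-1)\le M'$, with the sum over the nonempty cells. The average of the $m_l$ is at most $2$.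

**Step 6: combine.** The function $x\mapsto x/(x+1)$ is concave and increasing for $x\ge0$. By (2) and Jensen's inequality,
$$d_1d_2=\sum_l|C_l|\le\frac{R^2}2\sum_l\frac{m_l}{m_l+1}\le\frac{R^2}2\cdot M'\cdot\frac23\le\frac{M(r+1)^2}3.\qquad\square$$

For $r=2$ the lemma says that a piece has at most $3$ cells on average, which the tiling of Section 6 attains.

*Proof of Theorem 2.* **Choose the grid just too large for $c$ triangles.** Let $d_1=d_2=d=\lfloor\sqrt{c/3}\,(r+1)\rfloor+1$. Since $\sqrt{c/3}\,(r+1)\ge2/\sqrt3>1$, we have $d\ge2$. Since $d>\sqrt{c/3}\,(r+1)$, we have $3d^2/(r+1)^2>c$, so by Lemma 5 the grid $[d]\times[d]$ cannot be partitioned into at most $c$ sets each contained in some $\Delta_r(p)$.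

**Apply Lemma 4.** For each $N\ge2$ let $H=H_1=H_2$ be the closure of the complete $N$-ary tree with $d$ levels. It has treewidth exactly $k=d-1\ge1$, and every $c$-coloring of $H\boxtimes H$ has clustering at least $\delta n^{r/(2(d-1))}$ with $\delta$ independent of $N$. Finally $d-1\le\sqrt{c/3}\,(r+1)$ gives
$$\frac r{2(d-1)}\ge\frac r{r+1}\cdot\frac{\sqrt3}{2\sqrt c}.$$
For $r=c$ the right side is $1\big/\big(\frac2{\sqrt3}(1+\frac1c)\sqrt c\big)$, which is the last claim. $\square$

Together with the Corollary this pins the constant: the statement of the conjecture holds with $(2/\sqrt3+o_c(1))\sqrt c$ in place of $(1+o_c(1))\sqrt c$. For no smaller constant does it hold, since $1+\varepsilon(c)\ge\frac2{\sqrt3}-\frac7{3\sqrt c}$ is forced. Theorem 2 with $r\ge2$ also improves the bound $\Omega(n^{1/(2\sqrt c)})$ for every $c\ge4$, because $\frac r{r+1}\sqrt3\ge\frac2{\sqrt3}>1$.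

## 9. The exponent for each fixed $c$ as a covering problem in the plane

Both directions so far compare color classes with discrete triangles. When the grid and the triangles are refined together, what remains is the covering of rectangles by translates of $T$.

*Proof of Theorem 3.* **Step 1: $\tau(c)$ is well behaved.** A rectangle with $s_1+s_2=S'<S$ lies in one with side-sum $S$ (lengthen one side), so the set of $S$ in the definition of $\tau(c)$ is closed downwards. It contains $S=1$, because one translate suffices there. It is bounded: the square of side $S/2$ has area $S^2/4$, and $c$ translates of $T$ have total area $c/2$, so $S^2/4\le c/2$. Hence $1\le\tau(c)<\infty$.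

**Step 2: coverings yield colorings, so $\alpha(c)\le1/\tau(c)$.** Let $0<S<\tau(c)$ and let $M\ge1$ be an integer. Let $H_1,H_2$ have treewidth $\le k$ with $n\ge2$. (For $n=1$ there is nothing to do.) Put $p=n^{1/M}$, $a=\lfloor\log_pn_1\rfloor+1$, $b=\lfloor\log_pn_2\rfloor+1$; then $p^a>n_1$, $p^b>n_2$ and $a+b-2\le M$. Take levels from Lemma 2 and let $t=(M+1)/S$.

The rectangle $[1,a]\times[1,b]$ has sides $a-1$ and $b-1$ with sum less than $M+1=tS$. Adding half of the positive difference to each side, we see that it lies in a translate of some $[0,ts_1]\times[0,ts_2]$ with $s_1,s_2>0$ and $s_1+s_2=S$. By Step 1 every $[0,s_1]\times[0,s_2]$ with this side-sum is covered by $c$ translates of $T$; scaling by $t$, the rectangle $[1,a]\times[1,b]$ is covered by $c$ translates of $tT$. Assign each $(i,j)\in[a]\times[b]$ to one translate containing it, and color the vertices with level pair $(i,j)$ by that translate.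

Let $R$ be the nonempty set of level pairs assigned to the translate with corner $(x_*,y_*)$, and let $i_0,j_0$ be the minimum coordinates over $R$. Then $x_*\le i_0$ and $y_*\le j_0$, so $(i-i_0)+(j-j_0)\le(i-x_*)+(j-y_*)\le t$ for all $(i,j)\in R$. Since $|R|\le ab\le(M+1)^2$, Lemma 3 bounds every monochromatic component by
$$(M+1)^2(k+1)^2p^{\,t+2}=(M+1)^2(k+1)^2\,n^{(t+2)/M}.$$
For fixed $M$ the factor in front depends only on $M$ and $k$. So $\alpha(c)\le\frac{t+2}M=\frac{M+1}{MS}+\frac2M$ for every $M$. Letting $M\to\infty$ gives $\alpha(c)\le1/S$, and $S$ may be taken arbitrarily close to $\tau(c)$.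

**Step 3: failure to cover yields hard products, so $\alpha(c)\ge1/\tau(c)$.** Let $S>\tau(c)$, and choose $s_1,s_2>0$ with $s_1+s_2=S$ such that $[0,s_1]\times[0,s_2]$ is not covered by any $c$ translates of $T$. For $r\ge1$ let $d_i=\lceil s_i(r+1)\rceil\ge1$. We check the hypothesis of Lemma 4.

Suppose $[d_1]\times[d_2]$ were partitioned into at most $c$ sets, each contained in some $\Delta_r(p)$. If $(i,j)\in\Delta_r(p)$, then the unit square $[i-1,i]\times[j-1,j]$ lies in $p-(1,1)+(r+1)T$: its points are $\ge p-(1,1)$, and their coordinate sum minus $(|p|-2)$ is at most $i+j-|p|+2\le r+1$. So $[0,d_1]\times[0,d_2]$, the union of these squares, would be covered by $c$ translates of $(r+1)T$. It contains $[0,s_1(r+1)]\times[0,s_2(r+1)]$. Scaling by $1/(r+1)$ would cover $[0,s_1]\times[0,s_2]$ by $c$ translates of $T$, a contradiction.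

So Lemma 4 applies for all $N\ge2$, with the treewidths $d_1-1,d_2-1$ fixed and $n$ unbounded, and $\alpha(c)\ge\frac r{d_1+d_2-2}$. Since $\lceil x\rceil<x+1$, we have $d_1+d_2-2<S(r+1)$. Therefore $\alpha(c)\ge\frac r{S(r+1)}$ for every $r$, hence $\alpha(c)\ge1/S$. Let $S\downarrow\tau(c)$.

**Step 4: the explicit bounds.** Theorem 2 gives $\alpha(c)\ge\frac r{r+1}\cdot\frac{\sqrt3}{2\sqrt c}$ for every $r$; let $r\to\infty$. Theorem 1 gives $\alpha(c)\le\frac3{\lfloor\sqrt{12c}\rfloor-6}$ for $c\ge5$. Thus, for $c\ge5$,
$$\frac{\lfloor\sqrt{12c}\rfloor-6}{3\sqrt c}\ \le\ \frac1{\alpha(c)\sqrt c}\ \le\ \frac2{\sqrt3},$$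
and the left side tends to $\sqrt{12}/3=2/\sqrt3$. Hence $\alpha(c)=\frac1{(2/\sqrt3+o(1))\sqrt c}$. $\square$
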